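\title{Coloring from random sublists of degree-plus-one palettes}

\begin{abstract}
Give each vertex $v$ of an $n$-vertex graph $G$ a palette of $d_v+1$ colors, where $d_v$ is the degree of $v$, and let $v$ keep a uniformly random $\ell$-subset of its palette. We prove that for fixed $\varepsilon>0$ and $\ell=(1+\varepsilon)\log n$ the graph can with high probability be properly colored from these lists, which settles a conjecture posed in a paper of Kahn and Kenney. For $\varepsilon\le1$ the failure probability is at most $e^{-\varepsilon\ell/4}$. Disjoint cliques show that the constant $1$ cannot be lowered, and near-cliques with nearly equal palettes are the only reason for it: in their absence $\ell\ge\gamma\log n$ suffices for every fixed $\gamma>0$. The proof colors the vertices outside near-cliques by two rounds of random partial coloring followed by an independent transversal theorem, and then colors each near-clique by a matching argument.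
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $G$ be a finite simple graph on a vertex set $V$ with $n=|V|$. We write $N(v)$ for the set of neighbors of $v$, $N[v]=N(v)\cup\{v\}$, $d_v=|N(v)|$, and $\Delta_G$ for the maximum degree. Let $\Gamma$ be an arbitrary set of colors. For a family $L=(L_v:v\in V)$ of subsets of $\Gamma$, an \emph{$L$-coloring} of $G$ is a map $\sigma$ on $V$ with $\sigma_v\in L_v$ for all $v$ and $\sigma_v\ne\sigma_w$ for all edges $vw$. If one exists, $G$ is \emph{$L$-colorable}.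

Suppose that each vertex $v$ has a \emph{palette} $S_v\subseteq\Gamma$ of $d_v+1$ colors. Then $G$ is $S$-colorable: color the vertices in any order, and note that the neighbors of $v$ block at most $d_v$ colors. The size $d_v+1$ cannot be lowered in general, since a clique whose vertices share one palette of $d_v$ colors has no coloring. We ask how much of each palette can be thrown away at random. Given an integer $\ell$ with $|S_v|\ge\ell$ for all $v$, let the \emph{list} $L_v$ be a uniformly random $\ell$-subset of $S_v$, independently for different $v$. How large must $\ell$ be for $G$ to be $L$-colorable with high probability?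

Throughout, $\log$ is the natural logarithm, $[k]=\{1,\dots,k\}$, an expression such as $\ell=(1+\varepsilon)\log n$ means that this quantity is rounded up to an integer, and \emph{w.h.p.}\ means with probability tending to $1$ as $n\to\infty$.

Cliques give a lower bound of coupon-collector type. A clique on $k$ vertices with common palette $[k]$ must use every color, and a given color is absent from all $k$ lists with probability $(1-\ell/k)^k\approx e^{-\ell}$. In a disjoint union of such cliques the expected number of absent colors is about $ne^{-\ell}$, which changes from large to small at $\ell=\log n$.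

\begin{proposition}\label{prop:sharp}
For fixed $0<\varepsilon<1$ and $\ell=\lfloor(1-\varepsilon)\log n\rfloor$ there are $G$ and $S$ with $|S_v|=d_v+1$ for all $v$ such that w.h.p.\ $G$ is not $L$-colorable.
\end{proposition}

\begin{proof}
Let $k=\lceil\log^2n\rceil$. Let $G$ be the disjoint union of $\lfloor n/k\rfloor-1$ copies of $K_k$ and one clique on the remaining vertices, of which there are at least $k$ and fewer than $2k$, and let $S_v=[d_v+1]$. A copy of $K_k$ is not $L$-colorable if the color $1$ lies in none of its lists. For $0\le x\le\frac12$ we have $-\log(1-x)\le x+\frac{x^2}{2(1-x)}\le x+x^2$. As $\ell/k\le\frac12$ for large $n$ and $\ell^2\le k$, the event has probability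
\[
(1-\ell/k)^k\ge e^{-\ell-\ell^2/k}\ge e^{-1}n^{-(1-\varepsilon)}.
\]
The copies are independent, so the probability that the event occurs in none of them is at most $\exp\bigl(-(n/k-2)e^{-1}n^{-(1-\varepsilon)}\bigr)=\exp(-n^{\varepsilon-o(1)})\to0$.
\end{proof}

One expects cliques with a common palette to be the worst case: a missing edge allows a color to be reused, and a difference between palettes removes competition for a color. The known results point the same way.
\begin{enumerate}
\item[(i)] For fixed $\delta>0$, if $\Delta_G\le D$, $|S_v|=D+1$ for all $v$, and $\ell=(1+\delta)\log n$, then $G$ is $L$-colorable w.h.p.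
\item[(ii)] (Alon--Assadi) $G$ is $L$-colorable w.h.p.\ in each of the following situations: (a) $|S_v|=(1+\varepsilon)d_v$ for all $v$ and $\ell=C_\varepsilon\log n$, for any fixed $\varepsilon>0$ and a suitable $C_\varepsilon$; (b) $S_v=[d_v+1]$ for all $v$ and $\ell=C\log n$, for a suitable $C$.
\end{enumerate}
The following conjecture is posed in the paper of Kahn and Kenney \cite{KahnKenney}.

\medskip
\noindent\textbf{Conjecture.} \emph{For fixed $\varepsilon>0$, if $|S_v|=d_v+1$ for all $v\in V$ and $\ell=(1+\varepsilon)\log n$, then $G$ is $L$-colorable w.h.p.}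
\medskip

Palettes of variable size behave differently from those in (i). There, the expected number of neighbors of $v$ whose lists contain a given color is at most $d_v\ell/(D+1)<\ell$, for every color. With $|S_w|=d_w+1$, a neighbor $w$ of small degree has a small palette, and a single color may lie in the lists of far more than $\ell$ neighbors of $v$; only the average over the colors of $S_v$ is under control.

\subsection{Results}

The conjecture is true. In all statements the lists are independent and uniform as above.

\begin{theorem}\label{thm:main}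
For every $\varepsilon\in(0,1]$ there is $\ell_0(\varepsilon)$ such that the following holds. If $\ell\ge\ell_0$, $n\le e^{\ell/(1+\varepsilon)}$, and $|S_v|=d_v+1\ge\ell$ for all $v$, then
\[
\Pr(G\text{ is not }L\text{-colorable})\le e^{-\varepsilon\ell/4}.
\]
\end{theorem}

For $\varepsilon\le1$ and $\ell=\lceil(1+\varepsilon)\log n\rceil$ the hypotheses hold for large $n$, and the bound tends to $0$; this is the conjecture. For $\varepsilon>1$ apply the theorem with $1$ in place of $\varepsilon$. If $\ell$ is rounded down instead, apply it with $\min(\varepsilon/2,1)$. By Proposition~\ref{prop:sharp} the constant $1$ in $(1+\varepsilon)\log n$ is best possible.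

Larger palettes and small degrees reduce to Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:range}
Let $\varepsilon$ and $\ell_0$ be as in Theorem~\ref{thm:main}, let $\ell\ge\ell_0$ and $n\le e^{\ell/(1+\varepsilon)}$. Suppose that $|S_v|\ge d_v+1$ for all $v$, with arbitrary sizes and no lower bound on the degrees, and that $L_v$ is a uniform $\min(\ell,|S_v|)$-subset of $S_v$. Then $\Pr(G\text{ is not }L\text{-colorable})\le e^{-\varepsilon\ell/4}$.
\end{theorem}

The last result says that the constant $1$ is needed only near the extremal example. The next definition measures how close the surroundings of a vertex are to a clique with a common palette.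

\begin{definition}\label{def:good}
Let $0<\kappa<1$. A neighbor $w$ of $v$ is a \emph{$\kappa$-friend} of $v$ if
\[
|N(w)\cap N(v)|\ge(1-\kappa)d_v,\qquad d_w\le(1+\kappa)d_v,\qquad |S_w\cap S_v|\ge(1-\kappa)d_v .
\]
The vertex $v$ is \emph{$\kappa$-good} if at least $(1-\kappa)d_v$ of its neighbors are $\kappa$-friends of $v$.
\end{definition}

In a clique component with a common palette and degree $d\ge1/\kappa$ every vertex is $\kappa$-good, because two vertices have $d-1$ common neighbors. In a triangle-free graph without isolated vertices no vertex is $\kappa$-good.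

\begin{theorem}\label{thm:sparse}
For all $\gamma>0$ and $0<\kappa\le10^{-3}$: if $|S_v|=d_v+1\ge\ell$ for all $v$, no vertex is $\kappa$-good, and $\ell\ge\gamma\log n$, then $G$ is $L$-colorable w.h.p.
\end{theorem}

\subsection{Plan of the proof}

The good vertices are covered by disjoint \emph{clusters}: sets that induce almost complete graphs, send few edges outside, and carry almost equal palettes (Section~\ref{sec:decomp}). The set $V^*$ of uncovered vertices is colored first (Section~\ref{sec:sparse}); this succeeds with probability $1-e^{-\beta\ell/2}$ even when $n$ is as large as $e^{\beta\ell}$ for an arbitrary constant $\beta\ge1$. The clusters are then colored one at a time (Section~\ref{sec:cluster}), a cluster $K$ failing with probability $|K|e^{-(1-5\theta)\ell}$ for a small $\theta$. The clusters come last because a vertex of a cluster has few outside neighbors and so loses only a small fraction of its palette, whatever happens outside. The sharp bound $n\le e^{\ell/(1+\varepsilon)}$ is used once, to sum the failure probabilities of the clusters (Section~\ref{sec:proofs}).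 Section~\ref{sec:models} shows both halves of the argument on small examples, and Section~\ref{sec:tools} collects the probabilistic tools.

\section{Model cases}\label{sec:models}

\subsection{Near-cliques}\label{sec:modelclique}

Consider a component $K$ of $G$ with $k$ vertices. We recall Hall's theorem: a bipartite graph with sides of equal size has a perfect matching if and only if $|N(A)|\ge|A|$ for every subset $A$ of one fixed side, where $N(A)$ is the set of vertices with a neighbor in $A$.

\begin{example}[a common palette]\label{ex:common}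
Let $K$ be a clique with $S_v=[k]$. An $L$-coloring is a perfect matching in the bipartite graph that joins $v$ to the colors of $L_v$. It fails to exist exactly when some set $Z$ of colors meets the lists of fewer than $|Z|$ vertices. The sets with $|Z|=1$ contribute at most $k(1-\ell/k)^k\le ke^{-\ell}$. Now let $Z=\{c,c'\}$ meet only the list of $v$. A given list avoids both colors with probability at most $e^{-2\ell/k}$, so a union bound over $c,c',v$ gives $k^3e^{-2\ell(k-1)/k}$. This is useless when $k$ is close to $e^\ell$, a range that Theorem~\ref{thm:main} allows. But if $L_v$ misses one of the two colors, that color is in no list, a case already counted. So we may assume $c,c'\in L_v$, which has probability at most $(\ell/k)^2$, and the bound becomes $k\ell^2e^{-2\ell(k-1)/k}$, far below $ke^{-\ell}$.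
\end{example}

\begin{example}[private colors]\label{ex:private}
Let $K$ be a clique with $S_v=[k-1]\cup\{c_v\}$, the colors $c_v$ being distinct and outside $[k-1]$. The shared colors are one too few, so some $v$ must use $c_v$. No list contains its private color with probability $(1-\ell/k)^k$, which is about $e^{-\ell}$ when $k$ is much larger than $\ell^2$. Thus the search for unshared colors also needs essentially the full list size.
\end{example}

\begin{example}[missing edges]\label{ex:missing}
Let $k$ be even, let $K$ be a clique minus a perfect matching, and let $S_v=[k-1]$. Again the colors are one too few, and now some nonadjacent pair must share a color. Two lists are disjoint with probability at most $(1-\frac{\ell}{k-1})^\ell\le e^{-\ell^2/k}$, so all $k/2$ pairs fail with probability at most $e^{-\ell^2/2}$. This step is cheap: if we look only at $\theta\ell$ random elements of each list, the bound is still $e^{-\theta^2\ell^2/2}$. After one pair is colored, $k-2$ vertices and $k-2$ colors remain, and most of each list is unexposed, so we are close to Example~\ref{ex:common}.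
\end{example}

A general cluster mixes the three phenomena, and Section~\ref{sec:cluster} treats them in three steps.

\subsection{Sparse neighborhoods}\label{sec:modelsparse}

Away from near-cliques the coloring is finished by a deterministic theorem. A \emph{transversal} of a partition is a set containing exactly one element of each part.

\begin{theorem}[Kang--Kelly \cite{KangKelly}; see also Glock--Sudakov \cite{GlockSudakov}]\label{thm:KK}
For any function $\mu(d)=o(d)$ there is a function $\lambda(d)=d+o(d)$, as $d\to\infty$, such that the following holds. If the vertex set of a graph $H$ is partitioned into parts of size at least $\lambda(d)$, for each part the average over its vertices of the degree to other parts is at most $d$, and every vertex has at most $\mu(d)$ neighbors in any single other part, then the partition has a transversal that is independent in $H$.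
\end{theorem}

\begin{corollary}\label{cor:KK}
For every $\rho>0$ there is $p_0$ such that the following holds for $p\ge p_0$. If $G'$ is a graph with lists $\tilde L_v$ of size $p$ and $\sum_{w\in N_{G'}(v)}|\tilde L_v\cap\tilde L_w|\le(1-\rho)p^2$ for every $v$, then $G'$ is $\tilde L$-colorable.
\end{corollary}

\begin{proof}
Let $H$ have vertices $(v,c)$ with $c\in\tilde L_v$, edges $(v,c)(w,c)$ for $vw\in E(G')$, and parts $\{v\}\times\tilde L_v$. An independent transversal is an $\tilde L$-coloring. A vertex of $H$ has at most one neighbor in any other part, and the average degree in the part of $v$ is $p^{-1}\sum_w|\tilde L_v\cap\tilde L_w|\le(1-\rho)p$. Apply Theorem~\ref{thm:KK} with $\mu\equiv1$ and $d=\lceil(1-\rho)p\rceil$; then $\lambda(d)\le p$ for large $p$.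
\end{proof}

So it suffices that a color in the list of $v$ be contested, on average, by at most $(1-\rho)p$ neighbors. The factor $1-\rho$ is what has to be earned.

\begin{example}\label{ex:bip}
Let $G=K_{d,d}$ and $S_v=[d+1]$, with $d\ge10$. (This graph can be handled by giving the two sides disjoint halves of the palette; the method below uses only that neighborhoods contain many non-edges.) With lists of size $p$, a color of $L_v$ lies in the lists of $pd/(d+1)$ neighbors in expectation, so Corollary~\ref{cor:KK} does not apply with a fixed $\rho$.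

Color a few vertices first. Activate each vertex with probability $\alpha\le\frac1{10}$, give each active vertex a uniform color from $[d+1]$, and let it keep the color unless an active neighbor received the same one. Fix $v$ and $c$. The probability that exactly two neighbors of $v$ are active with color $c$ and that no vertex on the side of $v$ is, so that both keep $c$, equals
\[
\binom d2\Bigl(\frac\alpha{d+1}\Bigr)^2\Bigl(1-\frac{\alpha}{d+1}\Bigr)^{2d-2}\ge\binom d2\Bigl(\frac\alpha{d+1}\Bigr)^2(1-2\alpha).
\]
Summing over the $d+1$ colors, the expected number of colors repeated in $N(v)$ is at least $\alpha^2(1-2\alpha)\frac{d(d-1)}{2(d+1)}\ge\alpha^2d/4$. If $a$ neighbors of $v$ are colored and $g$ colors are repeated among them, then $v$ has $d-a$ uncolored neighbors and a set $X_v$ of at least $d+1-a+g$ free colors. Draw lists $\tilde L_u$ of size $p$ from the sets $X_u$. Then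
\[
\mathbb E\sum_w|\tilde L_v\cap\tilde L_w|=\frac{p^2}{|X_v|}\sum_w\frac{|X_v\cap X_w|}{|X_w|}\le p^2\,\frac{d-a}{d-a+g}\le p^2\frac{d}{d+g},
\]
the sums running over uncolored neighbors $w$. For $g\ge\alpha^2d/8$, say, the factor $d/(d+g)$ is bounded away from $1$. Nothing here requires $p\ge\log n$.
\end{example}

Section~\ref{sec:sparse} shows that every vertex of $V^*$ either has the factor $1-\rho$ from the start or has enough nonadjacent pairs of neighbors with common colors to earn it as in the example, and that all this happens with probability high enough for a union bound.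

\section{Conventions and probabilistic tools}\label{sec:tools}

In Sections~\ref{sec:decomp}--\ref{sec:sparse} we assume
\begin{equation}\label{eq:standing}
|S_v|=d_v+1\ge\ell\quad\text{for all }v,
\end{equation}
so that all degrees are at least $\ell-1\ge\ell/2$. The phrase ``$\ell$ large'' means large in terms of the constants fixed so far. Because of \eqref{eq:standing}, additive constants are then negligible against any fixed fraction of a degree.

Lists are samples without replacement. Hoeffding's comparison theorem \cite[Theorem~4]{Hoeffding} says that a continuous convex function of the sum of such a sample has expectation at most that for a sample with replacement. For a uniform $m$-subset $L$ of a finite set $S$, a function $f:S\to\mathbb R$ and real $s$, this gives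
\begin{equation}\label{eq:hoeff}
\mathbb E\,e^{s\sum_{c\in L}f(c)}\le\Bigl(|S|^{-1}\sum_{c\in S}e^{sf(c)}\Bigr)^m .
\end{equation}

\begin{lemma}\label{lem:sample}
Let $L$ be a uniform $m$-subset of a finite set $S$, and $Z\subseteq S$.
\begin{enumerate}
\item[(a)] $\Pr(L\cap Z=\emptyset)\le(1-|Z|/|S|)^m\le e^{-m|Z|/|S|}$.
\item[(b)] $\Pr(|L\cap Z|\ge T)\le\binom mT(|Z|/|S|)^T$ for integers $T\ge1$, and $\Pr(|L\cap Z|\ge t)\le\bigl(em|Z|/(t|S|)\bigr)^t$ for real $t>0$ if the base is at most $1$.
\item[(c)] Let $X$ be a sum of independent variables of the form $|L\cap Z|$, with mean $\mu\le\mu^+$. Then $\Pr(X\ge(1+z)\mu^+)\le e^{-z^2\mu^+/3}$ for $0<z\le1$, $\Pr(X\ge2\mu^+)\le(e/4)^{\mu^+}$, and $\Pr(X\le\mu/2)\le e^{-\mu/8}$.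
\item[(d)] If $0\le f\le b$ has average at most $a$ on $S$, then $\Pr\bigl(\sum_{c\in L}f(c)\ge ma+u\bigr)\le e^{-2u^2/(mb^2)}$ for $u\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $f=1_Z$ and let $s\to-\infty$ in \eqref{eq:hoeff}.

(b) Draw $L$ element by element; $T$ given draws all land in $Z$ with probability at most $(|Z|/|S|)^T$. For the second bound put $T=\lceil t\rceil$, use $\binom mT\le(em/T)^T\le(em/t)^T$, and lower the exponent from $T$ to $t$.

(c) By \eqref{eq:hoeff} with $f=1_Z$ and independence, $\mathbb Ee^{sX}\le\exp((e^s-1)\mu)$. Markov's inequality with $s=\log(1+z)$ gives $\Pr(X\ge(1+z)\mu^+)\le\exp\bigl(-\mu^+((1+z)\log(1+z)-z)\bigr)$. For $z=1$ this is $(e/4)^{\mu^+}$, and $\log(1+z)\ge\frac{2z}{2+z}$ gives $(1+z)\log(1+z)-z\ge\frac{z^2}{2+z}\ge\frac{z^2}3$. With $s=-\log2$ we get $\Pr(X\le\mu/2)\le e^{-\mu(1-\log2)/2}\le e^{-\mu/8}$.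

(d) A random variable with values in $[0,b]$ and mean at most $a$ has moment generating function at most $e^{sa+s^2b^2/8}$ for $s\ge0$ (Hoeffding's lemma). Insert this in \eqref{eq:hoeff} and use Markov's inequality with $s=4u/(mb^2)$.
\end{proof}

\begin{lemma}\label{lem:events}
Given independent events whose probabilities sum to at most $p$, at least $r$ of them occur with probability at most $p^r/r!$ for integers $r\ge1$, and at least $t$ of them occur with probability at most $(ep/t)^t$ for real $t\ge ep$, $t>0$.
\end{lemma}

\begin{proof}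
The sum over $r$-sets of events of the products of their probabilities is at most $p^r/r!\le(ep/r)^r$. For real $t$ take $r=\lceil t\rceil$.
\end{proof}

We also use two standard inequalities.

\emph{McDiarmid's inequality.} If $X$ is a function of at most $N$ independent variables and changing one variable changes $X$ by at most $2$, then $\Pr(X\le\mathbb EX-u)\le e^{-u^2/(2N)}$ for $u\ge0$.

\emph{The asymmetric Lov\'asz Local Lemma.} Let finitely many events $\mathcal E_i$ be determined by independent variables. If there are $x_i\in(0,1)$ with $\Pr(\mathcal E_i)\le x_i\prod_j(1-x_j)$, the product being over all $j\ne i$ such that $\mathcal E_j$ shares a variable with $\mathcal E_i$, then with positive probability no $\mathcal E_i$ occurs.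

\section{Good vertices lie in disjoint clusters}\label{sec:decomp}

For $K\subseteq V$ let $d_K(v)=|N(v)\cap K|$.

\begin{definition}
A set $K\subseteq V$ with $k=|K|\ge1$ is an \emph{$\eta$-cluster} if $d_K(v)\ge(1-\eta)k$ and $d_v\le(1+\eta)k$ for all $v\in K$, and $|S_v\cap S_w|\ge(1-\eta)k$ for all $v,w\in K$.
\end{definition}

The friends of a good vertex form a cluster, but the friend sets of two good vertices may overlap without being equal. We therefore choose a maximal family of disjoint friend sets and enlarge each one to the set of all vertices that resemble its center within the looser tolerance $10\kappa$.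

\begin{lemma}\label{lem:decomp}
If $0<\kappa\le10^{-3}$, $40\kappa\le\eta$ and $\ell$ is large, then there are pairwise disjoint $\eta$-clusters that cover all $\kappa$-good vertices.
\end{lemma}

\begin{proof}
For a good vertex $v$ let $F_v\subseteq N(v)$ be its set of $\kappa$-friends. Take a maximal family $v_1,v_2,\dots$ of good vertices whose sets $F_i=F_{v_i}$ are pairwise disjoint. Put $d_i=d_{v_i}$ and let $K_i$ be the set of all $u\in V$ with
\[
|N(u)\cap N(v_i)|\ge(1-10\kappa)d_i,\qquad d_u\le(1+10\kappa)d_i,\qquad|S_u\cap S_{v_i}|\ge(1-10\kappa)d_i .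
\]
Then $K_i\supseteq F_i\cup\{v_i\}$. Since $F_i$ misses at most $\kappa d_i$ vertices of $N(v_i)$,
\begin{equation}\label{eq:inF}
\text{every }u\in K_i\text{ has at least }(1-11\kappa)d_i\text{ neighbors in }F_i .
\end{equation}

\emph{$K_i$ is a cluster.} Let $k=|K_i|\ge|F_i|\ge(1-\kappa)d_i$. Count pairs of adjacent vertices $u\in K_i$, $w\in F_i$: by \eqref{eq:inF}, $k(1-11\kappa)d_i\le\sum_{w\in F_i}d_w\le(1+\kappa)d_i^2$. Since $(1+13\kappa)(1-11\kappa)=1+2\kappa-143\kappa^2\ge1+\kappa$, this gives $k\le(1+13\kappa)d_i$. For $u,w\in K_i$ we obtain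
\[
d_{K_i}(u)\ge\tfrac{1-11\kappa}{1+13\kappa}k\ge(1-24\kappa)k,\qquad d_u\le\tfrac{1+10\kappa}{1-\kappa}k\le(1+12\kappa)k,
\]
and, by inclusion--exclusion inside $S_{v_i}$,
\[
|S_u\cap S_w|\ge2(1-10\kappa)d_i-(d_i+1)\ge\tfrac{1-20\kappa}{1+13\kappa}k-1\ge(1-33\kappa)k-1\ge(1-40\kappa)k,
\]
where the last step holds once $7\kappa k\ge1$.

\emph{The $K_i$ are disjoint.} If $u\in K_i\cap K_j$ with $i\ne j$ and $d_i\le d_j$, then \eqref{eq:inF} and $F_i\cap F_j=\emptyset$ give $d_u\ge2(1-11\kappa)d_i>(1+10\kappa)d_i\ge d_u$, a contradiction.

\emph{The $K_i$ cover the good vertices.} Let $u$ be good and not one of the $v_i$. By maximality there are $i$ and $w\in F_u\cap F_i$. Write $v=v_i$, $d=d_i$, $d'=d_u$. As $w$ is a friend of both, $(1-\kappa)d'\le d_w\le(1+\kappa)d$ and $d_w\le(1+\kappa)d'$. Hence $d'\le\frac{1+\kappa}{1-\kappa}d\le(1+3\kappa)d$. Inclusion--exclusion inside $N(w)$ and inside $S_w$ gives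
\begin{align*}
|N(u)\cap N(v)|&\ge(1-\kappa)(d+d')-d_w\ge(1-\kappa)d-2\kappa d'\ge(1-4\kappa)d,\\
|S_u\cap S_v|&\ge(1-\kappa)(d+d')-(d_w+1)\ge(1-4\kappa)d-1\ge(1-5\kappa)d,
\end{align*}
the last step once $\kappa d\ge1$. So $u\in K_i$.
\end{proof}

\section{Coloring a cluster}\label{sec:cluster}

When a cluster $K$ is reached, some vertices outside $K$ are already colored, and $v\in K$ may use only the set $T_v\subseteq S_v$ of colors not taken by its neighbors. We know nothing about $T_v$ except its size.

\begin{proposition}\label{prop:cluster}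
For every $\theta\in(0,1/100]$ there are $\eta>0$ and $\ell_1$ such that the following holds. Let $\ell\ge\ell_1$, let $K$ be an $\eta$-cluster with $k=|K|\le e^\ell$, and let fixed sets $T_v\subseteq S_v$ $(v\in K)$ satisfy $|T_v|\ge d_K(v)+1$. Then with probability at least $1-ke^{-(1-5\theta)\ell}$ the graph $G[K]$ has a proper coloring $\sigma$ with $\sigma_v\in L_v\cap T_v$ for all $v\in K$.
\end{proposition}

For the rest of the section fix $\theta$ and put
\[
\zeta=\frac\theta{9e}e^{-3/\theta},\qquad\eta=\frac{\zeta^2}9 .
\]
Since $3/\theta\ge300$, we have $\zeta\le\theta/1000$ and $9\zeta\le e^{-6}$. Thus $\eta\ll\zeta\ll\theta$: the parameter $\eta$ measures the defects of the cluster, $\zeta k$ is the size of a set we can afford to set aside, and $\theta\ell$ is the part of a list we can afford to spend.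

\subsection{Popular colors and the plan}

From $\ell-1\le d_v\le(1+\eta)k$ we get $k\ge\ell/2$, so $k$ is large. For $v\in K$,
\begin{equation}\label{eq:sizes}
(1-\eta)k\le|T_v|\le|S_v|\le(1+\eta)k+1\le(1+2\eta)k .
\end{equation}
Hence $|S_v\setminus T_v|\le3\eta k$, $|T_v\cap T_w|\ge(1-\eta)k-6\eta k$, and $|T_w\setminus T_v|\le(1+2\eta)k-(1-7\eta)k=9\eta k$ for $v,w\in K$.

Let $m(c)$ be the number of $v\in K$ with $c\in T_v$. Call $c$ \emph{popular} if $m(c)\ge(1-\zeta)k$, and let $C_0$ be the set of popular colors. It plays the role of the common palette. For $w\in K$,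
\[
\sum_{c\in T_w}(k-m(c))=\sum_{v\in K}|T_w\setminus T_v|\le9\eta k^2,
\]
and each unpopular $c$ contributes more than $\zeta k$, so at most $9\eta k/\zeta=\zeta k$ colors of $T_w$ are unpopular. Also $(1-\zeta)k|C_0|\le\sum_cm(c)\le(1+2\eta)k^2$. With \eqref{eq:sizes} this gives, for $w\in K$,
\begin{equation}\label{eq:popular}
|T_w\cap C_0|\ge(1-2\zeta)k,\qquad|C_0|\le(1+2\zeta)k,\qquad|S_w\setminus C_0|\le3\zeta k .
\end{equation}

Let $\bar d(v)=k-1-d_K(v)\le\eta k$ be the number of non-neighbors of $v$ in $K\setminus\{v\}$. Then $|T_v|\ge k-\bar d(v)$: a vertex may be short of $k$ colors by as much as it has non-neighbors. If $t$ nonadjacent pairs share colors, only $k-t$ colors are needed, and a vertex with $\bar d(v)\le t$ has that many. So $t$ should be at least $\bar d(v)$ for most $v$, yet small enough that non-edges are plentiful in proportion to $t$. Both hold for the quantile: let $t\ge0$ be the least integer with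
\[
|\{v\in K:\bar d(v)>t\}|\le\zeta k .
\]
Then $t\le\eta k$.

The plan follows Examples~\ref{ex:missing}, \ref{ex:private} and \ref{ex:common}, in this order. First, color $t$ nonadjacent pairs with $t$ popular colors. Second, if the remaining vertices outnumber the remaining popular colors by $f>0$, give $f$ vertices distinct unpopular colors. Third, match the remaining vertices to popular colors. To keep the steps independent, let $a=\lceil\theta\ell\rceil$ and split each list at random as $L_v=L'_v\cup L''_v$ with $|L'_v|=a$. Then $L'_v$ is a uniform $a$-subset of $S_v$ and, given $L'_v$, the set $L''_v$ is a uniform $(\ell-a)$-subset of $S_v\setminus L'_v$. The three steps expose $L'$, then the sets $L''_v\setminus C_0$, then the sets $L''_v\cap C_0$. For large $\ell$ we have $a\le2\theta\ell\le\ell/50\le k/25$. For $Z\subseteq S_v$,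
\begin{equation}\label{eq:miss}
\Pr(L_v\cap Z=\emptyset\mid L'_v)\le e^{-(\ell-a)|Z|/|S_v|}:
\end{equation}
the probability is $0$ if $Z$ meets $L'_v$, and otherwise Lemma~\ref{lem:sample}(a) applies in $S_v\setminus L'_v\supseteq Z$.

\subsection{Repeated colors}

\begin{lemma}\label{lem:pairs}
With probability at least $1-2e^{-2\ell}$ there are $t$ disjoint nonadjacent pairs $\{x_i,y_i\}\subseteq K$ and distinct colors $c_i\in C_0$ with $c_i\in L'_{x_i}\cap T_{x_i}\cap L'_{y_i}\cap T_{y_i}$.
\end{lemma}

If a greedy choice of pairs gets stuck, then after removing the used vertices and colors no non-edge has a common color. A union bound over the removed sets costs $e^{4t\ell}$. This must be beaten with only $\theta\ell$ colors per list, and the room comes from the large ratio $\zeta/\eta$.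

\begin{proof}
Assume $t\ge1$. By the minimality of $t$, more than $\zeta k$ vertices have $\bar d(v)\ge t$, so the complement of $G[K]$ has at least $\zeta kt/2$ edges. A random bipartition $K=X\cup Y$ cuts half of them in expectation, so there is a bipartite subgraph $H$ of the complement with sides $X,Y$ and $e(H)\ge\zeta kt/4$. Its maximum degree is at most $\eta k$.

Suppose that the event of the lemma fails. Among the systems of disjoint pairs with distinct colors as in the lemma in which all pairs are edges of $H$, take a maximal one. It has fewer than $t$ pairs. Its vertex set $W\subseteq K$ and color set $U\subseteq C_0$ satisfy $|W|\le2t$, $|U|\le t$, and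
\begin{equation}\label{eq:stuck}
L'_x\cap L'_y\cap C_{xy}=\emptyset\ \text{ for all edges $xy$ of }H-W,\quad\text{where }C_{xy}=(T_x\cap T_y\cap C_0)\setminus U .
\end{equation}
Since $|C_0|\le2k$ and $k\le e^\ell$, there are at most $(k+1)^{2t}(2k+1)^t\le(3k)^{3t}\le e^{4t\ell}$ choices of $(W,U)$. It suffices to show that \eqref{eq:stuck} has probability at most $2e^{-6t\ell}$ for fixed $(W,U)$.

\emph{Thinning.} Let $H'=H-W$; then $e(H')\ge\zeta kt/4-2t\eta k\ge\zeta kt/8$. We shall collect, for each $y\in Y$, the colors offered by its $H'$-neighbors. If $y$ has many of them the offers overlap, so we pass to a subgraph of maximum degree $b=\lfloor k/(4a)\rfloor$. As $k/(4a)\ge6$, we have $b\ge k/(8a)$. By K\"onig's edge-coloring theorem, a bipartite graph of maximum degree $\Delta$ is a union of $\Delta$ matchings, so $H'$ is a union of at most $\eta k$ matchings. Let $H^*$ be the union of the $b$ largest of them, or $H'$ itself if there are at most $b$. Then $H^*$ has maximum degree at most $b$ and, as $8a\eta\ge1$ for large $\ell$,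
\[
e^*:=e(H^*)\ge\frac{\zeta kt}8\min\Bigl(1,\frac b{\eta k}\Bigr)\ge\frac{\zeta kt}8\min\Bigl(1,\frac1{8a\eta}\Bigr)=\frac{\zeta kt}{64a\eta}.
\]

\emph{Exposing $X$.} By \eqref{eq:popular}, $|C_{xy}|\ge2(1-2\zeta)k-(1+2\zeta)k-t\ge\frac34k$. For $y\in Y\setminus W$ let $Z_y=\bigcup_{x\in N_{H^*}(y)}(L'_x\cap C_{xy})$. Reveal the sets $L'_x$, $x\in X\setminus W$, one at a time. When $x$ is treated, let $Z_y^-$ be the part of $Z_y$ built so far; $|Z^-_y|\le ba\le k/4$. The sum $\sum_y|Z_y|$ grows by
\[
\Delta_x=\sum_{c\in L'_x}g_x(c),\qquad g_x(c)=|\{y\in N_{H^*}(x):c\in C_{xy}\setminus Z_y^-\}|\in[0,b].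
\]
If $D_x$ is the degree of $x$ in $H^*$, the average of $g_x$ over $S_x$ is at least $D_x\frac{k/2}{(1+2\eta)k}\ge D_x/3$. By convexity $e^{-z}\le1-(1-e^{-1})z\le1-0.6z$ on $[0,1]$, so \eqref{eq:hoeff} gives
\[
\mathbb E\bigl[e^{-\Delta_x/b}\mid\text{past}\bigr]\le\Bigl(1-\frac{0.6D_x}{3b}\Bigr)^a\le e^{-aD_x/(5b)} .
\]
Multiplying over $x$ yields $\mathbb Ee^{-\sum_y|Z_y|/b}\le e^{-ae^*/(5b)}$, and Markov's inequality gives $\Pr(\sum_y|Z_y|\le ae^*/10)\le e^{-ae^*/(10b)}$.

\emph{Exposing $Y$.} Given the sets $L'_x$, condition \eqref{eq:stuck} forces $L'_y\cap Z_y=\emptyset$ for all $y\in Y\setminus W$. As $Z_y\subseteq S_y$ and $|S_y|\le2k$, this has probability at most $\exp(-\frac a{2k}\sum_y|Z_y|)$. Since $b\le k/(4a)$, we have $ae^*/(10b)\ge a^2e^*/(20k)$, and so \eqref{eq:stuck} has probability at most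
\[
e^{-ae^*/(10b)}+e^{-a^2e^*/(20k)}\le2\exp\Bigl(-\frac{a\zeta t}{1280\eta}\Bigr)\le2\exp\Bigl(-\frac{9\theta t\ell}{1280\zeta}\Bigr)\le2e^{-6t\ell},
\]
using $\theta/\zeta\ge1000$. The union bound gives $2e^{-2t\ell}\le2e^{-2\ell}$.
\end{proof}

On the event of Lemma~\ref{lem:pairs} choose the pairs as a function of $L'$ and give $x_i,y_i$ the color $c_i$. Let $K'$ be the set of the other $k-2t$ vertices and $C_1=C_0\setminus\{c_1,\dots,c_t\}$. The vertices of $K'$ will receive distinct colors different from the $c_i$. The shortage of popular colors is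
\[
f=|K'|-|C_1|=k-t-|C_0|\le2\zeta k,
\]
where we used $|C_0|\ge(1-2\zeta)k$. It may be negative.

\subsection{Unpopular colors}

\begin{lemma}\label{lem:unpop}
Condition on $L'$ satisfying the event of Lemma~\ref{lem:pairs}, and let $s=(1-3\theta)\ell$.
\begin{enumerate}
\item[(a)] With probability at least $1-ke^{-3\ell}$, $|L''_v\cap C_0|\ge s$ for all $v\in K'$.
\item[(b)] If $f>0$, then with probability at least $1-ke^{-(1-3\theta)\ell}$ there is $F\subseteq K'$ with $|F|=f$ whose vertices $v$ can be given distinct colors from the sets $(L_v\cap T_v)\setminus C_0$.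
\end{enumerate}
Both events, and the set $F$ with its colors, are determined by $L'$ and the sets $L''_v\setminus C_0$.
\end{lemma}

\begin{proof}
(a) We have $|S_v\setminus C_0|\le3\zeta k$ and $|S_v|-a\ge k/3$. Lemma~\ref{lem:sample}(b) and the choice of $\zeta$ give $\Pr(|L''_v\setminus C_0|\ge\theta\ell)\le(9e\zeta/\theta)^{\theta\ell}=e^{-3\ell}$. Otherwise $|L''_v\cap C_0|\ge\ell-a-\theta\ell\ge(1-2\theta)\ell-1\ge s$.

(b) Let $P=\{v\in K':\bar d(v)\le t\}$. By the choice of $t$, $|P|\ge k-2t-\zeta k\ge(1-2\zeta)k$, and for $v\in P$
\[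
|T_v\setminus C_0|\ge k-\bar d(v)-|C_0|\ge f .
\]
This is where $|T_v|\ge d_K(v)+1$ is used exactly. Go through $P$ in a fixed order. As long as fewer than $f$ vertices are colored, give the next vertex $v$ an unused color of $(L_v\cap T_v)\setminus C_0$ if there is one. If $i<f$ vertices are colored, at least $f-i$ colors of $T_v\setminus C_0$ are unused, so by \eqref{eq:miss} the trial succeeds with conditional probability, given $L'$ and the earlier lists, at least
\[
p_i=1-e^{-\lambda(f-i)},\qquad\lambda=\frac{\ell-a}{(1+2\eta)k}.
\]
This is a coupon-collector process, and we need its tail with the right constant. Attach to the $j$th trial a variable $U_j$: if the conditional success probability is $p$, let $U_j$ be uniform on $[0,p]$ in case of success and on $(p,1]$ otherwise. The $U_j$ are independent and uniform on $[0,1]$; extend them to an infinite sequence. Let $N_j$ be the number of colored vertices after $j$ trials, and let $M_j$ be the chain that starts at $0$, moves from $i<f$ to $i+1$ at time $j$ exactly when $U_j\le p_i$, and stops at $f$. Then $N_j\ge M_j$ for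 $j\le|P|$ by induction: if $N_{j-1}>M_{j-1}$ then $N_j\ge M_{j-1}+1\ge M_j$, and if they are equal a step of $M$ forces a step of $N$.

The time that $M$ needs to reach $f$ is a sum of independent geometric variables with success probabilities $1-e^{-\lambda i}$, $i=1,\dots,f$. If $E_i$ is exponential with rate $\lambda i$, then $\Pr(\lceil E_i\rceil>j)=e^{-\lambda ij}$, so this time is distributed as $\sum_i\lceil E_i\rceil\le f+\sum_iE_i$ with independent $E_i$. By R\'enyi's representation, $\sum_iE_i$ is distributed as the maximum of $f$ independent exponential variables of rate $\lambda$: by memorylessness, the gaps between their consecutive order statistics are independent exponentials of rates $\lambda f,\lambda(f-1),\dots,\lambda$. Since $|P|-f\ge(1-4\zeta)k$ and $\ell-a\ge(1-2\theta)\ell$, failure has probability at most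
\[
fe^{-\lambda(|P|-f)}\le k\exp\Bigl(-\frac{(1-2\theta)(1-4\zeta)}{1+2\eta}\ell\Bigr)\le ke^{-(1-3\theta)\ell}.\qedhere
\]
\end{proof}

\subsection{The perfect matching}

Let $K''=K'\setminus F$ if $f>0$ and $K''=K'$ otherwise. Let $C_2=C_1$ if $f\ge0$; if $f<0$, let $C_2\subseteq C_1$ be a set of size $|K'|$ chosen as a function of $L'$. In all cases
\begin{equation}\label{eq:core}
q:=|K''|=|C_2|,\qquad(1-3\zeta)k\le q\le k,\qquad|C_0\setminus C_2|\le3\zeta k .
\end{equation}
Indeed, if $f\ge0$ then $q=|C_0|-t\ge(1-2\zeta-\eta)k$ and $|C_0\setminus C_2|=t$; if $f<0$ then $q=k-2t$ and $|C_0\setminus C_2|\le(1+2\zeta)k-(k-2t)\le3\zeta k$.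

Let $\mathcal F$ denote the information consisting of $L'$ and the sets $L''_v\setminus C_0$. Everything so far is determined by $\mathcal F$. Given $\mathcal F$, the sets $L''_v\cap C_0$, $v\in K''$, are independent, each a uniform subset of prescribed size of $(S_v\setminus L'_v)\cap C_0$; on the event of Lemma~\ref{lem:unpop}(a) this size is at least $s$.

We want a perfect matching in a bipartite graph $\mathcal B$ between $K''$ and $C_2$. The exposed sets $L'_v$ need care. If $k$ is comparable to $\ell$ they are not negligible parts of the palettes and cannot be discarded; but then the crude union bound over Hall sets suffices. If $k$ is large we need the refinement of Example~\ref{ex:common}, which requires all edges of $\mathcal B$ to be random, and then the $L'_v$ are negligible. So we define: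
\begin{itemize}
\item \emph{Small case}, $k\le e^{\ell/10}$: $v\sim c$ if $c\in L_v\cap T_v\cap C_2$, and $T^\circ_v=T_v$.
\item \emph{Large case}, $k>e^{\ell/10}$: $v\sim c$ if $c\in L''_v\cap T_v\cap C_2$, and $T^\circ_v=T_v\setminus L'_v$.
\end{itemize}
In the large case we also require
\begin{equation}\label{eq:spread}
|\{v\in K:c\in L'_v\}|\le\zeta k\quad\text{for all }c\in C_0 .
\end{equation}
This is an event of $L'$. For fixed $c$ the events $c\in L'_v$ are independent with probabilities summing to at most $a/(1-\eta)\le\ell$, and $k>e^{\ell/10}\ge e^2\ell/\zeta$. By Lemma~\ref{lem:events}, \eqref{eq:spread} fails with probability at most $2k(e\ell/(\zeta k))^{\zeta k}\le2ke^{-\zeta k}\le e^{-2\ell}$ for large $\ell$.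

\begin{lemma}\label{lem:match}
Condition on $\mathcal F$ satisfying the events of Lemmas~\ref{lem:pairs} and~\ref{lem:unpop} and, in the large case, \eqref{eq:spread}. Then $\mathcal B$ has a perfect matching except with probability at most $2ke^{-3\ell}+2e^{-2\ell}+2ke^{-(1-4\theta)\ell}$.
\end{lemma}

\begin{proof}
Neighborhoods in this proof are taken in $\mathcal B$; those of distinct $v\in K''$ are independent. We use four facts, for $v\in K''$ and $Z\subseteq C_2$.
\begin{enumerate}
\item[(i)] $\Pr(N(v)\cap Z=\emptyset)\le\bigl(1-\frac{|Z\cap T^\circ_v|}{(1+2\eta)k}\bigr)^s$. In the small case the probability is $0$ if $L'_v$ meets $Z\cap T_v$. In all other cases $Z\cap T_v^\circ\subseteq(S_v\setminus L'_v)\cap C_0$, a set of size at most $(1+2\eta)k$, and Lemma~\ref{lem:sample}(a) applies.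
\item[(ii)] $|T^\circ_v\cap C_2|\ge(1-6\zeta)k$. By \eqref{eq:popular} and \eqref{eq:core}, $|T_v\cap C_2|\ge(1-5\zeta)k$, and in the large case $a\le\ell\le10\log k\le\zeta k$.
\item[(iii)] Each $c\in C_2$ lies in at least $(1-5\zeta)k$ of the sets $T^\circ_v$, $v\in K''$. It lies in at least $(1-\zeta)k$ of the $T_v$, $v\in K$; we lose at most $3\zeta k$ for $K\setminus K''$ and at most $\zeta k$ by \eqref{eq:spread}.
\item[(iv)] In the large case $\Pr(|N(v)\cap Z|\ge2)\le\binom\ell2\bigl(\frac{|Z|}{k/2}\bigr)^2\le(2\ell|Z|/k)^2$, by Lemma~\ref{lem:sample}(b), as $|(S_v\setminus L'_v)\cap C_0|\ge(1-2\zeta)k-a\ge k/2$.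
\end{enumerate}

Suppose there is no perfect matching. Take an inclusion-minimal $A\subseteq K''$ with $|N(A)|<|A|$. Removing a vertex from $A$ shows $|N(A)|=|A|-1$. If $|A|\le(q+1)/2$ we are in case (I). Otherwise the set $C_2\setminus N(A)$ has size $q-|A|+1\le(q+1)/2$ and all its neighbors lie in $K''\setminus A$, of size $q-|A|$. Take an inclusion-minimal $Z\subseteq C_2\setminus N(A)$ with $|N(Z)|<|Z|$; this is case (II). Then $|N(Z)|=|Z|-1$, $|Z|\le(q+1)/2$, and every vertex of $N(Z)$ has at least two neighbors in $Z$: if $v\in N(Z)$ had the single neighbor $c$ in $Z$, then $|N(Z\setminus\{c\})|\le|Z|-2<|Z\setminus\{c\}|$, against minimality.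

For later use: $4^ke^{-\zeta k\ell/4}\le e^{-4k}\le e^{-2\ell}$ once $\zeta\ell/4\ge4+\log4$.

\emph{Case (I).} Let $|A|=i$ and $N(A)=B$, $|B|=i-1$. Each $v\in A$ has no neighbor in $C_2\setminus B$. If $i\le\zeta k$, then $|(T^\circ_v\cap C_2)\setminus B|\ge(1-7\zeta)k$ by (ii), so by (i) each $v\in A$ contributes a factor at most $(7\zeta+2\eta)^s\le(9\zeta)^s\le e^{-6s}\le e^{-3\ell}$. As $k^2e^{-3\ell}\le e^{-\ell}\le\frac12$, the total is at most $\sum_{i\ge1}k^{2i-1}e^{-3\ell i}\le2ke^{-3\ell}$. If $i>\zeta k$, then $|B|\le k/2$ gives $|(T^\circ_v\cap C_2)\setminus B|\ge(\frac12-6\zeta)k\ge k/3$, the factor is at most $e^{-s/(3(1+2\eta))}\le e^{-\ell/4}$, and the at most $4^k$ pairs $(A,B)$ contribute at most $4^ke^{-\zeta k\ell/4}\le e^{-2\ell}$.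

\emph{Case (II).} Let $|Z|=g$ and $J=N(Z)$, $|J|=g-1$. No $v\in K''\setminus J$ has a neighbor in $Z$, and by (iii) $\sum_{v\in K''\setminus J}|Z\cap T^\circ_v|\ge g((1-5\zeta)k-g)$. By (i), for given $Z$ and $J$ this has probability at most
\begin{equation}\label{eq:caseII}
\exp\Bigl(-\frac{s\,g\,((1-5\zeta)k-g)}{(1+2\eta)k}\Bigr).
\end{equation}
If $\zeta k<g\le(k+1)/2$, then $(1-5\zeta)k-g\ge k/3$, so \eqref{eq:caseII} is at most $e^{-g\ell/4}\le e^{-\zeta k\ell/4}$, and this range contributes at most $e^{-2\ell}$. If $g\le\zeta k$, then \eqref{eq:caseII} is at most $e^{-g(1-4\theta)\ell}$, because $(1-3\theta)(1-6\zeta)/(1+2\eta)\ge1-4\theta$. In the small case $k^2e^{-(1-4\theta)\ell}\le e^{\ell/5-0.96\ell}\le\frac12$, and the total is at most $\sum_{g\ge1}k^{2g-1}e^{-g(1-4\theta)\ell}\le2ke^{-(1-4\theta)\ell}$. In the large case $g=1$ contributes at most $ke^{-(1-4\theta)\ell}$. For $g\ge2$ we apply (iv) to the $g-1$ vertices of $J$, which are independent of those outside $J$, and use $\binom qg\le(\frac{ek}g)^g$ and $\binom q{g-1}\le(\frac{ek}{g-1})^{g-1}\le(\frac{2ek}g)^{g-1}$.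 The powers of $k$ cancel except for one, and the total is at most
\[
\sum_{g\ge2}\Bigl(\frac{ek}g\Bigr)^g\Bigl(\frac{2ek}g\Bigr)^{g-1}\Bigl(\frac{2\ell g}k\Bigr)^{2(g-1)}e^{-g(1-4\theta)\ell}\le ek\,e^{-(1-4\theta)\ell}\sum_{g\ge2}\bigl(8e^2\ell^2e^{-(1-4\theta)\ell}\bigr)^{g-1},
\]
which is at most $ke^{-(1-4\theta)\ell}$ for large $\ell$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cluster}]
If none of the exceptional events occurs, color the pairs with the $c_i\in C_0\setminus C_1$, the set $F$ with distinct colors outside $C_0$, and $K''$ by the matching with colors in $C_2\subseteq C_1$. The color classes are nonadjacent pairs and singletons, and $\sigma_v\in L_v\cap T_v$. The failure probabilities in Lemmas~\ref{lem:pairs}, \ref{lem:unpop}, \ref{lem:match} and \eqref{eq:spread} add up to at most $(2+1+1+6+1)ke^{-(1-4\theta)\ell}\le ke^{-(1-5\theta)\ell}$ once $e^{\theta\ell}\ge11$.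
\end{proof}

\section{Coloring the vertices outside the clusters}\label{sec:sparse}

\begin{proposition}\label{prop:sparse}
For $0<\kappa\le10^{-3}$ and $\beta\ge1$ there is $\ell_2$ such that the following holds. If $\ell\ge\ell_2$, $n\le e^{\beta\ell}$, $|S_v|=d_v+1\ge\ell$ for all $v$, and $V^*\subseteq V$ contains no $\kappa$-good vertex, then $G[V^*]$ is $L$-colorable with probability at least $1-e^{-\beta\ell/2}$.
\end{proposition}

Degrees and goodness refer to $G$, not to $G[V^*]$.

\subsection{Loads, constants and the plan}

Let $N^*(v)=N(v)\cap V^*$. Give each vertex $w$ the \emph{weight} $x_w=1/|S_w|$, and put $x(Q)=\sum_{w\in Q}x_w$. For $v\in V^*$ and $c\in S_v$ the \emph{load} of $c$ at $v$ is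
\[
h_v(c)=x\bigl(\{w\in N^*(v):c\in S_w\}\bigr).
\]
If every vertex draws a list of size $p$, the expected number of $w\in N^*(v)$ whose lists contain $c$ is $p\,h_v(c)$. So Corollary~\ref{cor:KK} asks for an average load at most $1-\rho$, and what we have for free is
\begin{equation}\label{eq:loadsum}
\sum_{c\in S_v}h_v(c)=\sum_{w\in N^*(v)}\frac{|S_w\cap S_v|}{|S_w|}\le d_v ,
\end{equation}
an average just below $1$. Single loads may be large, which harms concentration; but by \eqref{eq:loadsum} at most $d_v/B$ colors have load above $B$, and these can be discarded.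

We fix constants in the following order:
\begin{gather*}
\tau=(\kappa/100)^4,\quad\xi=\tau^3,\quad\rho_0=\tau^6,\quad\delta=\min\bigl(\tfrac\xi{20},e^{-4-12\beta}\bigr),\quad B_0=\tfrac4\delta,\quad\delta_1=\tfrac{\rho_0}{100B_0},\\
\alpha=\tfrac{\delta_1}e\,e^{-8\beta/\delta_1},\quad\rho_1=\tfrac{\alpha^2\rho_0}{256},\quad\rho_2=\tfrac{\rho_1}4,\quad B=\tfrac4{\rho_1},\quad\delta_0=\tfrac{\rho_1}{16},\quad\Lambda=\tfrac{128\beta}{\alpha^4\rho_0^2},
\end{gather*}
and $m=\lceil\delta_0\ell\rceil$. From $\rho_1\le\alpha\le\delta_1=\rho_0\delta/400\le\delta/8$ we read off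
\begin{equation}\label{eq:const}
\alpha<\tfrac1{100},\quad4B_0\alpha\le\tfrac12,\quad3B_0\delta_1\le\tfrac{\rho_0}2,\quad B\ge B_0,\quad\delta_0\le\tfrac\delta{32},\quad\rho_2\le\tfrac\xi2,\quad\Lambda\ge1 .
\end{equation}
Here $\delta$ bounds the fraction of a palette that is ever discarded, $\alpha$ is the activation probability, $\delta_1$ bounds the fraction of active neighbors, and $\rho_0,\rho_1,\rho_2$ measure the supply of repeatable colors, the number of colors actually repeated, and the final gap in the average load.

Let $Y_v=\{c\in S_v:h_v(c)\le B_0\}$. A vertex $v\in V^*$ is \emph{slack} if $\sum_{c\in Y_v}h_v(c)\le(1-\xi)d_v$, and \emph{tight} otherwise. A slack vertex needs no help. For tight vertices we show that repeatable colors abound (Section~\ref{sec:tight}) and run the partial coloring of Example~\ref{ex:bip} (Section~\ref{sec:round}). It fails at $v$ with probability $e^{-\Omega(d_v)}$ with a tiny implied constant. This survives a union bound over $e^{\beta\ell}$ vertices only if $d_v>\Lambda\ell$ (Section~\ref{sec:first}). For smaller degrees we expose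 $m$ colors of each list, which is enough information for far stronger concentration, and then \emph{choose} a partial coloring from these colors by the Local Lemma (Section~\ref{sec:second}). The rest of each list is kept fresh for the final step (Sections~\ref{sec:residual} and~\ref{sec:finish}).

Accordingly, order each list $L_v$, $v\in V^*$, uniformly at random; let $\varphi_v$ be its first element, $M_v$ (the \emph{menu}) the set of the next $m$ elements, and $R_v$ the set of the remaining $\ell-1-m$. Then $\varphi_v$ is uniform in $S_v$; given it, $M_v$ is a uniform $m$-subset of the $d_v$-element set $S_v\setminus\{\varphi_v\}$; given both, $R_v$ is uniform in the rest of $S_v$; and different vertices are independent.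

\subsection{Tight vertices see many repeatable colors}\label{sec:tight}

For $v\in V^*$ and $c\in S_v$ let $W_c=\{w\in N^*(v):c\in S_w,\ d_w\le2d_v\}$, and let
\[
\nu_v(c)=\sum x_wx_{w'}\quad\text{over unordered nonadjacent pairs }\{w,w'\}\subseteq W_c .
\]
This is the expected number of such pairs with $\varphi_w=\varphi_{w'}=c$. The degree bound in $W_c$ keeps the pairs within reach of the second round.

\begin{lemma}\label{lem:tight}
If $\ell$ is large and $v\in V^*$ is tight, then $\sum_{c\in Y_v}\nu_v(c)\ge\rho_0d_v$.
\end{lemma}

The reason is this. A clique $Q$ has weight at most $1$, because each member has $|S_w|=d_w+1\ge|Q|$, and weight near $1$ forces most members to have almost all their neighbors in $Q$. If $\nu_v$ is small, each $W_c$ is almost a clique and has weight at most about $1$. Tightness makes the average weight about $1$, so almost every $W_c$ is near-extremal. A typical neighbor $w$ lies in a near-extremal $W_c$ for almost every $c\in S_w$, so its neighbors are almost all mutually adjacent and own almost all of $S_w$. Then $w$ is good, which is excluded.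 This is the only place where the absence of good vertices is used.

\begin{proof}
Write $d=d_v$, $\nu=\nu_v$, and suppose $\sum_{c\in Y_v}\nu(c)<\rho_0d$. Let $h^\circ(c)=x(W_c)$.

\emph{Neighbors of large degree are negligible.} If $d_w>2d$ then $|S_w\cap S_v|/|S_w|\le\frac{d+1}{2d+2}=\frac12$. By tightness the middle sum in \eqref{eq:loadsum} exceeds $(1-\xi)d$; it has at most $d$ terms, each at most $1$, so fewer than $2\xi d$ neighbors $w\in N^*(v)$ have $d_w>2d$, and they contribute at most $\xi d$ to $\sum_{Y_v}h_v$. Hence
\begin{equation}\label{eq:hlower}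
\sum_{c\in Y_v}h^\circ(c)\ge(1-2\xi)d .
\end{equation}

\emph{An upper bound for one color.} Fix $c\in Y_v$. For $w\in W_c$ let $n_w=x(W_c\setminus N[w])$, so that $\sum_{w\in W_c}x_wn_w=2\nu(c)$. Let $s=\sqrt{2\nu(c)}$ and $W_c^-=\{w\in W_c:n_w>s\}$. Then $x(W_c^-)\le s$: for $s>0$ this follows from $s\,x(W_c^-)\le s^2$, and for $s=0$ the set is empty. If $W_c=W_c^-$ then $h^\circ(c)\le s$. Otherwise let $w_0$ have the smallest degree in $W_c\setminus W_c^-$ and put $r=r_c=|S_{w_0}|=|N[w_0]|$ and $Q=(N[w_0]\cap W_c)\setminus W_c^-$. Then $|Q|\le r$ and $x_w\le1/r$ on $Q$, so $x(Q)\le1$, while $x(W_c\setminus Q)\le n_{w_0}+x(W_c^-)\le2s$. In both cases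
\begin{equation}\label{eq:hupper}
h^\circ(c)\le1+2s\le1+3\sqrt{\nu(c)} .
\end{equation}

\emph{Most colors are near-extremal.} By \eqref{eq:hupper} and the Cauchy--Schwarz inequality, $\sum_{Y_v}(h^\circ-1)^+\le3\sqrt{(d+1)\rho_0d}\le5\tau^3d$. With \eqref{eq:hlower},
\[
\sum_{Y_v}(1-h^\circ)^+=\sum_{Y_v}(1-h^\circ)+\sum_{Y_v}(h^\circ-1)^+\le(d+1)-(1-2\tau^3)d+5\tau^3d\le8\tau^3d .
\]
Call $c\in Y_v$ \emph{nice} if $\nu(c)\le\tau^2$ and $h^\circ(c)\ge1-\tau$. At most $\rho_0d/\tau^2=\tau^4d$ colors violate the first condition and at most $8\tau^2d$ the second. These at most $9\tau^2d$ colors have total $h^\circ$ at most $9\tau^2d+5\tau^3d\le14\tau^2d$. So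
\begin{equation}\label{eq:nice}
\sum_{c\text{ nice}}h^\circ(c)\ge(1-16\tau^2)d .
\end{equation}

\emph{Structure of a nice color.} Let $c$ be nice. Then $s\le1.5\tau$, and $W_c\ne W_c^-$ since otherwise $h^\circ(c)\le s<1-\tau$. So $w_0,r,Q$ are defined, and $x(Q)\ge h^\circ(c)-2s\ge1-4\tau$. Therefore $|Q|\ge(1-4\tau)r$ and $\sum_{w\in Q}(1/r-x_w)\le4\tau$. The terms are nonnegative, so at most $2\sqrt\tau\,r$ of them exceed $2\sqrt\tau/r$. Let $Q_c$ be the set of $w\in Q$ with $x_w\ge(1-2\sqrt\tau)/r$. Then
\begin{equation}\label{eq:Qc}
r\le|S_w|\le\frac r{1-2\sqrt\tau}\ \ (w\in Q_c),\qquad(1-3\sqrt\tau)r\le|Q_c|\le r,\qquad x(W_c\setminus Q_c)\le4\sqrt\tau ;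
\end{equation}
for the second, $|Q_c|\ge(1-4\tau-2\sqrt\tau)r$, and for the third, $x(Q_c)\ge1-4\tau-2\sqrt\tau$ and $h^\circ(c)\le1+3\tau$. For $w\in Q_c$ we have $n_w\le1.5\tau$, and all elements of $Q_c$ have weight at least $\frac1{2r}$, so at most $3\tau r$ of them lie outside $N[w]$. Thus
\begin{equation}\label{eq:NQ}
|N[w]\cap Q_c|\ge(1-4\sqrt\tau)r\ge(1-6\sqrt\tau)|S_w|\qquad(w\in Q_c).
\end{equation}

\emph{A good vertex.} By \eqref{eq:nice} and \eqref{eq:Qc},
\[
\sum_{w\in N^*(v)}\frac{|\{c\text{ nice}:w\in Q_c\}|}{|S_w|}=\sum_{c\text{ nice}}x(Q_c)\ge(1-16\tau^2)d-4\sqrt\tau(d+1)\ge(1-5\sqrt\tau)d .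
\]
As $|N^*(v)|\le d$, some $w\in N^*(v)$ lies in $Q_c$ for at least $(1-5\sqrt\tau)D$ nice colors $c$, all in $S_w$, where $D=|S_w|=|N[w]|$. Fix this $w$ and one such color $c_0$; by \eqref{eq:Qc}, $r_0=r_{c_0}\in[(1-2\sqrt\tau)D,D]$.

Since $c\in S_{w'}$ for $w'\in Q_c$, \eqref{eq:NQ} gives
\[
\sum_{w'\in N[w]}|S_w\cap S_{w'}|=\sum_{c\in S_w}|\{w'\in N[w]:c\in S_{w'}\}|\ge(1-5\sqrt\tau)(1-6\sqrt\tau)D^2\ge(1-11\sqrt\tau)D^2 .
\]
The left side has $D$ terms, each at most $D$, so all but at most $\frac{11}4\tau^{1/4}D\le3\tau^{1/4}D$ of the $w'\in N[w]$ satisfy $|S_w\cap S_{w'}|\ge(1-4\tau^{1/4})D$. By \eqref{eq:NQ}, all but at most $6\sqrt\tau D$ of the $w'\in N[w]$ lie in $Q_{c_0}$. Such a $w'$ has $d_{w'}+1\le D/(1-2\sqrt\tau)$. Moreover $N[w]$ and $N[w']$ each contain at least $(1-4\sqrt\tau)r_0$ of the at most $r_0$ elements of $Q_{c_0}$, so $|N[w]\cap N[w']|\ge(1-8\sqrt\tau)r_0\ge(1-10\sqrt\tau)D$ and $|N(w)\cap N(w')|\ge(1-10\sqrt\tau)D-2$. Since $\tau^{1/4}=\kappa/100$ and $d_w=D-1$ is large, a neighbor $w'$ that is exceptional in neither sense satisfies the three conditions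 of Definition~\ref{def:good}, and the exceptions number at most $(3\tau^{1/4}+6\sqrt\tau)D\le5\tau^{1/4}d_w\le\kappa d_w$. So $w\in V^*$ is $\kappa$-good, a contradiction.
\end{proof}

\subsection{One round of partial coloring}\label{sec:round}

Both rounds are instances of one procedure. Let $U\subseteq V^*$, and for $u\in U$ let $P_u\ne\emptyset$ be a finite set of colors to draw from and $Q_u$ a set of allowed colors. In a \emph{round on $(U,P,Q)$}, each $u\in U$ independently is \emph{active} with probability $\alpha$ and draws $\psi_u$ uniformly from $P_u$. An active $u$ is \emph{kept} if $\psi_u\in Q_u$ and no active neighbor $u'\in U$ with $d_{u'}\ge d_u$ has $\psi_{u'}=\psi_u$. A vertex yields only to neighbors of at least its own degree because neighbors of small degree have small palettes, so that their total chance of drawing a given color is unbounded. For neighbors $u'$ of $u$ with $d_{u'}\ge d_u$ the weights $x_{u'}$ sum to less than $1$.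

\begin{lemma}\label{lem:round}
Let $A$ be the set of kept vertices in a round on $(U,P,Q)$, and let $v\in V^*$.
\begin{enumerate}
\item[(a)] $\psi$ is a proper coloring of $G[A]$.
\item[(b)] $v$ has more than $\delta_1d_v$ active neighbors with probability at most $e^{-8\beta d_v}$.
\item[(c)] Let $0<\omega\le1$ and let $\mathcal T$ be a set of triples $(\{w,w'\},c)$, each satisfying:
\begin{enumerate}
\item[(1)] $w,w'\in N(v)\cap U$ are distinct and nonadjacent, and $c\in S_v\cap P_w\cap Q_w\cap P_{w'}\cap Q_{w'}$;
\item[(2)] the sum of $1/|P_u|$ over $u\in N(v)\cap U$ with $c\in P_u$ is at most $4B_0$;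
\item[(3)] for $z=w$ and for $z=w'$, the sum of $1/|P_u|$ over $u\in N(z)\cap U$ with $d_u\ge d_z$ and $c\in P_u$ is at most $2$.
\end{enumerate}
If $\sum_{\mathcal T}\frac1{|P_w||P_{w'}|}\ge\omega d_v$, then with probability at least $1-2e^{-\alpha^4\omega^2d_v/32}$ at least $\alpha^2\omega d_v/8$ colors of $S_v$ appear on two or more vertices of $N(v)\cap A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Of two adjacent active vertices with the same color, one whose degree is not larger is not kept.

(b) Lemma~\ref{lem:events} gives $(e\alpha/\delta_1)^{\delta_1d_v}=e^{-8\beta d_v}$.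

(c) Let $d=d_v$. First reveal the variables (activity and color) of $N(v)\cap U$. Let $J$ be the set of colors $c$ such that exactly two active $u\in N(v)\cap U$ have $\psi_u=c$ and these two form with $c$ a triple of $\mathcal T$. By (2) and \eqref{eq:const}, a given triple occurs in this way with probability at least $\frac{\alpha^2}{|P_w||P_{w'}|}(1-4B_0\alpha)\ge\frac{\alpha^2}{2|P_w||P_{w'}|}$. For one color, different triples give disjoint events, so $\mathbb E|J|\ge\alpha^2\omega d/2$. Changing the variable of one of the at most $d$ vertices affects only its old and its new color, hence changes $|J|$ by at most $2$. McDiarmid's inequality gives $\Pr(|J|\le\alpha^2\omega d/4)\le e^{-\alpha^4\omega^2d/32}$.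

Condition on this step, with $|J|>\alpha^2\omega d/4$. A color $c\in J$ with pair $\{w,w'\}$ is \emph{spoiled} if some active $u\in U\setminus N(v)$ has $\psi_u=c$ and is a neighbor of some $z\in\{w,w'\}$ with $d_u\ge d_z$. If $c$ is not spoiled then $w,w'\in A$: the color is allowed by (1), and inside $N(v)\cap U$ only the nonadjacent $w,w'$ are active with color $c$. By (3), the probabilities of ``$u$ is active and $\psi_u=c$'' sum to at most $4\alpha$ over the vertices $u$ that can spoil $c$. A vertex has one color, so $i$ given colors can all be spoiled only by $i$ distinct vertices, whose variables are independent. Summing over $i$-tuples of distinct vertices bounds the probability by $(4\alpha)^i$. So at least $|J|/2$ colors are spoiled with probability at most $2^{|J|}(4\alpha)^{|J|/2}=(16\alpha)^{|J|/2}\le e^{-\alpha^2\omega d/8}\le e^{-\alpha^4\omega^2d/32}$, as $16\alpha<1/e$. Otherwise more than $|J|/2\ge\alpha^2\omega d/8$ colors are repeated on $N(v)\cap A$.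
\end{proof}

\subsection{First round: tight vertices of large degree}\label{sec:first}

Run a round on $U=V^*$ with $P_u=Q_u=S_u$ and $\psi=\varphi$. Let $A_1$ be the set of kept vertices, colored by $\varphi$. Except with probability at most $3ne^{-4\beta\ell}$:
\begin{enumerate}
\item[(R1)] every $v\in V^*$ has at most $\delta_1d_v$ neighbors in $A_1$;
\item[(R2)] for every tight $v$ with $d_v>\Lambda\ell$, at least $\rho_1d_v$ colors of $S_v$ appear on two or more vertices of $N(v)\cap A_1$.
\end{enumerate}
For (R1) use Lemma~\ref{lem:round}(b) and $d_v\ge\ell/2$. For (R2) let $\mathcal T$ consist of the triples with $c\in Y_v$ and $\{w,w'\}\subseteq W_c$ nonadjacent, and let $\omega=\rho_0$. The sum in (2) is $h_v(c)\le B_0$, the sum in (3) is at most $d_z/(d_z+1)<1$, and the sum over $\mathcal T$ is $\sum_{Y_v}\nu_v(c)\ge\rho_0d_v$ by Lemma~\ref{lem:tight}. So $\alpha^2\rho_0d_v/8\ge\rho_1d_v$ colors are repeated except with probability $2e^{-\alpha^4\rho_0^2\Lambda\ell/32}=2e^{-4\beta\ell}$.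

\subsection{Second round: tight vertices of small degree}\label{sec:second}

Condition on the first round, with (R1) and (R2). The menus $M_u$ are still independent uniform $m$-subsets of the sets $S_u\setminus\{\varphi_u\}$. Call $v\in V^*$ \emph{low} if it is tight and $d_v\le\Lambda\ell$. Let
\[
U=\{u\in V^*\setminus A_1:d_u\le2\Lambda\ell\},\qquad S^*_w=S_w\setminus\bigl(\{\varphi_w\}\cup\varphi(N(w)\cap A_1)\bigr)\quad(w\in V^*).
\]
By (R1), $|S_w\setminus S_w^*|\le1+\delta_1d_w\le2\delta_1|S_w|$. The second round will be run on $U$ with $P_u=M_u$ and $Q_u=S^*_u$. We first show that typical menus supply the triples that Lemma~\ref{lem:round}(c) needs.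

For $w\in U$ and $c\in M_w$ call $(w,c)$ \emph{crowded} if more than $2m$ vertices $u\in N(w)\cap U$ with $d_u\ge d_w$ have $c\in M_u$. For low $v$ call $c\in Y_v$ \emph{$v$-crowded} if more than $4B_0m$ vertices $u\in N(v)\cap U$ have $c\in M_u$. For low $v$ let $\mathcal P_v$ be the set of nonadjacent pairs in $N(v)\cap U$ with both degrees at most $2d_v$, and let $Y_{ww'}=Y_v\cap S^*_w\cap S^*_{w'}$. A triple $(\{w,w'\},c)$ is a \emph{candidate} for $v$ if $\{w,w'\}\in\mathcal P_v$ and $c\in M_w\cap M_{w'}\cap Y_{ww'}$. It is \emph{qualified} if moreover $c$ is not $v$-crowded and neither $(w,c)$ nor $(w',c)$ is crowded. Qualified triples satisfy conditions (1)--(3) of Lemma~\ref{lem:round}, since all $P_u$ have size $m$.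

\begin{lemma}\label{lem:menus}
Except with probability at most $3ne^{-3\beta\ell}$ over the menus, every low vertex $v$ has at least $m^2\rho_0d_v/32$ qualified triples.
\end{lemma}

Single deviations here have probability $e^{-b\ell}$ with a small constant $b$, too large for a union bound. We allow them and show that many cannot occur together.

\begin{proof}
\emph{Candidates.} Let $v$ be low, $d=d_v$. We show that $v$ has at least $m^2\rho_0d/16$ candidates except with probability $e^{-3\beta\ell}$. First,
\begin{equation}\label{eq:supply}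
\sum_{\{w,w'\}\in\mathcal P_v}|Y_{ww'}|\,x_wx_{w'}\ge\rho_0d/2 .
\end{equation}
To see this, view $\sum_{Y_v}\nu_v(c)\ge\rho_0d$ as a sum of $x_wx_{w'}$ over triples. A pair in $W_c$ has degrees at most $2d\le2\Lambda\ell$, so the triple is counted in \eqref{eq:supply} unless the pair meets $A_1$ or $c$ lies outside $S^*_w$ or $S^*_{w'}$. For fixed $w$ and $c\in Y_v$ the partners $w'$ have total weight at most $h_v(c)\le B_0$. So the first loss is at most $\sum_{w\in N(v)\cap A_1}x_w|S_w|B_0\le B_0\delta_1d$, the second at most $\sum_{w\in N^*(v)}x_w|S_w\setminus S^*_w|B_0\le2B_0\delta_1d$, and $3B_0\delta_1\le\rho_0/2$.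

For a pair in $\mathcal P_v$ let $q_{ww'}=|Y_{ww'}|/(d_wd_{w'})\ge|Y_{ww'}|x_wx_{w'}$; the expected number of candidates with this pair is $\mu=m^2q_{ww'}$. As $d_w,d_{w'}\ge\ell/2\ge d/(2\Lambda)$, we have $q_{ww'}\le4\Lambda^2|Y_{ww'}|/d^2\le5\Lambda^2/d$. Put
\[
b_1=\frac{\rho_0}{16\Lambda^2},\qquad b_2=\frac{\rho_0}{40\Lambda^2},\qquad b_3=\frac{\delta_0^2b_1}{100\Lambda}.
\]
Call a pair \emph{useful} if $|Y_{ww'}|\ge b_1d$. The other pairs contribute at most $\frac{d^2}2\cdot\frac{4\Lambda^2b_1}d=\rho_0d/8$ to $\sum q$, so by \eqref{eq:supply} the useful pairs contribute at least $\frac38\rho_0d$.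

A useful pair has $\mu\ge\frac{m^2b_1d}{4d^2}\ge\frac{\delta_0^2b_1}{4\Lambda}\ell$. Call it \emph{failing} if $|M_w\cap M_{w'}\cap Y_{ww'}|<\mu/4$. By Lemma~\ref{lem:sample}(c), $|M_w\cap Y_{ww'}|$ is at least half its mean $m|Y_{ww'}|/d_w\ge\delta_0b_1\ell/2$ except with probability $e^{-\delta_0b_1\ell/16}$. In that case the conditional mean of $|M_{w'}\cap(M_w\cap Y_{ww'})|$ is at least $\mu/2$, and the variable is at least half of it except with probability $e^{-\mu/16}$. So a useful pair fails with probability at most $2e^{-\delta_0^2b_1\ell/(64\Lambda)}\le e^{-b_3\ell}$.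

Suppose more than $b_2d^2$ useful pairs fail. They form a graph on $N(v)$ of maximum degree at most $d$. Each edge of this graph meets an edge of a maximal matching, and each matching edge meets at most $2d$ edges, so there is a matching of $\lceil b_2d/2\rceil$ failing pairs. Disjoint pairs fail independently. As $\ell/2\le d\le\Lambda\ell$, we have $d^2e^{-b_3\ell}\le e^{-b_3\ell/2}$, and the probability is at most $(d^2e^{-b_3\ell})^{b_2d/2}\le e^{-b_2b_3\ell^2/8}\le e^{-3\beta\ell}$. Otherwise the number of candidates is at least
\[
\frac{m^2}4\Bigl(\frac38\rho_0d-b_2d^2\cdot\frac{5\Lambda^2}d\Bigr)=\frac{m^2\rho_0d}{16}.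
\]

\emph{Crowding.} Let $j=\lceil12\beta/\delta_0\rceil$, so $mj\ge12\beta\ell$. Fix $w\in U$, condition on $M_w$, and let $C\subseteq M_w$ with $|C|=j$. If $(w,c)$ is crowded for all $c\in C$, then $\sum_u|M_u\cap C|>2mj$, the sum being over $u\in N(w)\cap U$ with $d_u\ge d_w$; its mean is at most $\sum_umj/d_u\le mj$. By Lemma~\ref{lem:sample}(c) and $\log(4/e)>1/3$, the vertex $w$ is in $j$ or more crowded pairs with probability at most $\ell^j(e/4)^{mj}\le e^{-3\beta\ell}$. For low $v$ and $c\in Y_v$, the expected number of $u\in N(v)\cap U$ with $c\in M_u$ is at most $\sum m/d_u\le2mh_v(c)\le2B_0m$, the sum being over $u\in N^*(v)$ with $c\in S_u$. If all colors of a $j$-set $C\subseteq Y_v$ are $v$-crowded, then $\sum_u|M_u\cap C|>4B_0mj$ while the mean is at most $2B_0mj$. So $j$ or more colors are $v$-crowded with probability at most $(2\Lambda\ell)^j(e/4)^{2B_0mj}\le e^{-3\beta\ell}$.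

\emph{Conclusion.} Suppose none of these three kinds of events occurs at any vertex. For low $v$, at most $jd^2/2$ candidates have a $v$-crowded color, and at most $d\cdot j\cdot d$ contain a crowded pair (choose $w$, then $c$, then $w'$). Since $d\le\Lambda\ell$ and $m\ge\delta_0\ell$, we have $2jd^2\le m^2\rho_0d/32$ for large $\ell$, so at least $m^2\rho_0d/32$ candidates are qualified.
\end{proof}

Fix menus as in Lemma~\ref{lem:menus}. The randomness of the second round is auxiliary: any outcome gives colors from the lists, so we need only one good outcome.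

\begin{lemma}\label{lem:second}
There is a set $A_2\subseteq U$ with colors $\psi_u\in M_u$, determined by the first round and the menus, such that $\varphi$ on $A_1$ and $\psi$ on $A_2$ form a proper coloring, and
\begin{enumerate}
\item[(R3)] every $v\in V^*$ has at most $\delta_1d_v$ neighbors in $A_2$;
\item[(R4)] for every low $v$, at least $\rho_1d_v$ colors of $S_v$ appear on two or more vertices of $N(v)\cap A_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Run a round on $(U,M,S^*)$ with fresh activations and let $A_2$ be the set of kept vertices. The coloring is proper by Lemma~\ref{lem:round}(a) and because $\psi_u\in S^*_u$ avoids $\varphi(N(u)\cap A_1)$. Let $\mathcal F_v$ ($v\in V^*$) be the event that more than $\delta_1d_v$ neighbors of $v$ in $U$ are active, and $\mathcal E_v$ ($v$ low) the event that (R4) fails at $v$. Then $\Pr(\mathcal F_v)\le e^{-8d_v}$. Lemma~\ref{lem:round}(c), applied to the qualified triples with $\omega=\rho_0/32$, has $\alpha^2\omega/8=\rho_1$ and gives, with $b_4=\alpha^4\rho_0^2/2^{17}\le1$ and $d_v\ge\ell/2$,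
\[
\Pr(\mathcal E_v)\le2e^{-\alpha^4\rho_0^2d_v/2^{15}}\le2e^{-2b_4\ell}\le e^{-b_4\ell}.
\]
The event $\mathcal F_v$ is determined by the variables of the at most $d_v$ vertices of $N(v)\cap U$. The event $\mathcal E_v$ is determined by the variables of $N(v)\cap U$ and of $N(w)\cap U$ for $w\in N(v)\cap U$, at most $\Lambda\ell+2\Lambda^2\ell^2\le3\Lambda^2\ell^2$ in number. As degrees in $U$ are at most $2\Lambda\ell$, the variable of $u\in U$ affects at most $2\Lambda\ell$ events $\mathcal F_v$ and at most $2\Lambda\ell+4\Lambda^2\ell^2$ events $\mathcal E_v$, at most $8\Lambda^2\ell^2$ in all. Give every event the weight $x=e^{-b_4\ell/2}$. For large $\ell$, using $1-x\ge e^{-2x}$ and $48\Lambda^4\ell^4x\le\log2$,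
\begin{gather*}
x(1-x)^{24\Lambda^4\ell^4}\ge x/2\ge e^{-b_4\ell}\ge\Pr(\mathcal E_v),\\
x(1-x)^{8\Lambda^2\ell^2d_v}\ge e^{-\ell/2-d_v}\ge e^{-8d_v}\ge\Pr(\mathcal F_v).
\end{gather*}
By the Local Lemma some outcome avoids all these events; fix one by a deterministic rule.
\end{proof}

\subsection{The residual problem}\label{sec:residual}

Let $A=A_1\cup A_2$ with its coloring $\sigma$, and $V'=V^*\setminus A$. By (R1) and (R3), every $v\in V^*$ has at most $2\delta_1d_v$ neighbors in $A$. The \emph{gain} of $v$ is
\[
g_v=|N(v)\cap A|-|\sigma(N(v)\cap A)\cap S_v|,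
\]
the number of colored neighbors minus the number of colors lost. As $A_1$ and $A_2$ are disjoint, $g_v$ is at least the sum of the corresponding quantities for $A_1$ and for $A_2$, and each of these is at least the number of colors of $S_v$ that appear twice or more. By (R2) and (R4), every tight vertex has $g_v\ge\rho_1d_v$.

For $v\in V'$ we now discard heavily loaded, blocked and exposed colors. Let
\[
X_v=\begin{cases}Y_v&\text{if $v$ is slack,}\\ \{c\in S_v:h_v(c)\le B\}&\text{if $v$ is tight,}\end{cases}\qquad X'_v=X_v\setminus\bigl(\sigma(N(v)\cap A)\cup\{\varphi_v\}\cup M_v\bigr).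
\]
Tight vertices get the higher threshold $B$ because they can afford to discard only a fraction of their gain, and $\rho_1$ is much smaller than $1/B_0$. For the same reason $m$ is a small multiple of $\rho_1\ell$. The residual loads are
\[
h'_v(c)=\sum_{w\in N(v)\cap V',\ c\in X'_w}\frac1{|X'_w|}\qquad(v\in V',\ c\in X'_v).
\]

\begin{lemma}\label{lem:residual}
For $v\in V'$ we have $|X'_v|\ge(1-\delta)|S_v|$, $h'_v\le2B$ on $X'_v$, and $\sum_{c\in X'_v}h'_v(c)\le(1-\rho_2)|X'_v|$.
\end{lemma}

\begin{proof}
By \eqref{eq:loadsum} and $B\ge B_0$, $|S_v\setminus X_v|\le d_v/B_0=\delta d_v/4$. Next, $|\sigma(N(v)\cap A)|\le2\delta_1d_v\le\delta d_v/4$, and $1+m\le2+\frac\delta{32}\ell\le\frac\delta4|S_v|$. This gives the first claim. Applied to the neighbors of $v$, it gives $h'_v\le h_v/(1-\delta)\le2B$ on $X'_v$.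

If $v$ is slack, then $\sum_{X'_v}h'_v\le(1-\delta)^{-1}\sum_{Y_v}h_v\le(1-\delta)^{-1}(1-\xi)d_v$ and $|X'_v|\ge(1-\delta)d_v$. The ratio is at most $(1-\xi)(1-\delta)^{-2}\le(1-\xi)(1+3\delta)\le1-\xi/2\le1-\rho_2$, as $\delta\le\xi/20$.

If $v$ is tight, then as in Example~\ref{ex:bip}
\[
\sum_{c\in X'_v}h'_v(c)=\sum_{w\in N(v)\cap V'}\frac{|X'_w\cap X'_v|}{|X'_w|}\le|N(v)\cap V'|\le d_v-|N(v)\cap A|.
\]
Since $d_v/B=\rho_1d_v/4$ and $m\le2\delta_0\ell\le4\delta_0d_v=\rho_1d_v/4$,
\[
|X'_v|\ge(d_v+1)-\frac{d_v}B-\bigl(|N(v)\cap A|-g_v\bigr)-1-m\ge d_v-|N(v)\cap A|+\frac{\rho_1}2d_v .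
\]
Hence $|X'_v|-\sum_{X'_v}h'_v\ge\frac{\rho_1}2d_v\ge\frac{\rho_1}4|X'_v|=\rho_2|X'_v|$, because $|X'_v|\le d_v+1\le2d_v$.
\end{proof}

\subsection{Finishing with the fresh colors}\label{sec:finish}

Given everything so far, the sets $R_v$, $v\in V'$, are independent uniform $(\ell-1-m)$-subsets of the sets $S_v\setminus(\{\varphi_v\}\cup M_v)\supseteq X'_v$. Such a set has at least $|S_v|/2$ elements, at most $\delta|S_v|$ of them outside $X'_v$. Lemma~\ref{lem:sample}(b) and $8e\delta\le e^{-12\beta}$ give
\[
\Pr(|R_v\setminus X'_v|\ge\ell/4)\le(8e\delta)^{\ell/4}\le e^{-3\beta\ell}.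
\]
Otherwise $|R_v\cap X'_v|\ge\frac34\ell-1-m\ge y:=\lceil\ell/2\rceil$. Let $\hat L_v$ be a uniform $y$-subset of $R_v\cap X'_v$ if $|R_v\cap X'_v|\ge y$, and an independent uniform $y$-subset of $X'_v$ otherwise; note $|X'_v|\ge(1-\delta)\ell\ge y$. Given its size, $R_v\cap X'_v$ is a uniform subset of $X'_v$. So the $\hat L_v$ are independent uniform $y$-subsets of the $X'_v$, and
\begin{enumerate}
\item[(D0)] $\hat L_v\subseteq R_v$ for all $v\in V'$, except with probability at most $ne^{-3\beta\ell}$.
\end{enumerate}

Let $H_v=\sum_{c\in\hat L_v}h'_v(c)$, with mean at most $(1-\rho_2)y$. Call $v$ \emph{overloaded} if $H_v>(1-\rho_2/2)y$; this depends only on $\hat L_v$. A vertex is overloaded with probability $e^{-b\ell}$ for a small $b$, so overloaded vertices may exist, and Corollary~\ref{cor:KK} cannot be applied to them. They are rare enough to be colored greedily beforehand. With $b_5=\rho_2^2/(64B^2)$,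
\begin{equation}\label{eq:over}
\Pr(v\text{ overloaded}\mid c\in\hat L_v)\le e^{-b_5\ell}\qquad\text{for every }c\in X'_v .
\end{equation}
Indeed, given $c\in\hat L_v$, the other elements form a uniform $(y-1)$-subset of $X'_v\setminus\{c\}$, and their loads have mean sum at most $(y-1)\frac{(1-\rho_2)|X'_v|}{|X'_v|-1}\le(1-\rho_2)y$, since $|X'_v|\ge y$. If $v$ is overloaded they sum to more than $(1-\rho_2/2)y-2B\ge(1-\frac34\rho_2)y$. Lemma~\ref{lem:sample}(d) with $u=\rho_2y/4$ and $b=2B$ bounds the probability by $e^{-\rho_2^2y/(32B^2)}\le e^{-b_5\ell}$.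

Let $r=\lceil6\beta/b_5\rceil$. Each of the following fails with probability at most $ne^{-3\beta\ell}$.
\begin{enumerate}
\item[(D1)] Every $v\in V'$ that is not overloaded has $\hat D_v:=\sum_{w\in N(v)\cap V'}|\hat L_v\cap\hat L_w|\le(1-\rho_2/4)y^2$.
\item[(D2)] Every $v\in V'$ has fewer than $r$ overloaded neighbors $w\in V'$ with $\hat L_w\cap\hat L_v\ne\emptyset$.
\end{enumerate}
For (D1), condition on $\hat L_v$. The mean of $\hat D_v$ is $\sum_wy|\hat L_v\cap X'_w|/|X'_w|=yH_v\le\mu^+:=(1-\rho_2/2)y^2$. Lemma~\ref{lem:sample}(c) with $z=\rho_2/4$ applies, as $(1+z)\mu^+\le(1-\rho_2/4)y^2$, and gives the bound $e^{-\rho_2^2\mu^+/48}\le e^{-\rho_2^2y^2/96}\le e^{-3\beta\ell}$. For (D2), given $\hat L_v$, the events ``$w$ is overloaded and $\hat L_w\cap\hat L_v\ne\emptyset$'' are independent over $w$, with probabilities at most $\sum_{c\in\hat L_v\cap X'_w}\frac y{|X'_w|}e^{-b_5\ell}$ by \eqref{eq:over}. These sum to at most $yH_ve^{-b_5\ell}\le2By^2e^{-b_5\ell}\le e^{-b_5\ell/2}$, so by Lemma~\ref{lem:events} at least $r$ of the events occur with probability at most $e^{-b_5\ell r/2}\le e^{-3\beta\ell}$.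

\begin{proof}[Proof of Proposition~\ref{prop:sparse}]
Assume (R1), (R2), the conclusion of Lemma~\ref{lem:menus}, and (D0)--(D2). Color the overloaded vertices greedily from the lists $\hat L_v$: by (D2) each has fewer than $r<y$ overloaded neighbors whose list meets its own, and only these can block a color. Every other $v\in V'$ loses fewer than $r$ colors of $\hat L_v$ to overloaded neighbors; let $\tilde L_v$ consist of exactly $y-r$ of the remaining colors. On the graph induced by these vertices, (D1) gives $\sum_w|\tilde L_v\cap\tilde L_w|\le(1-\rho_2/4)y^2\le(1-\rho_2/8)(y-r)^2$ for large $\ell$, so Corollary~\ref{cor:KK} colors it from the $\tilde L_v$. All colors used on $V'$ lie in $\hat L_v\subseteq L_v\cap X'_v$ and so avoid $\sigma(N(v)\cap A)$. Together with $\sigma$ this is an $L$-coloring of $G[V^*]$. The exceptional probabilities sum to at most $(3+3+3)ne^{-3\beta\ell}\le9e^{-2\beta\ell}\le e^{-\beta\ell/2}$.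
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\theta=\varepsilon/100$, let $\eta$ be given by Proposition~\ref{prop:cluster}, and let $\kappa=\min(10^{-3},\eta/40)$. Let $K_1,K_2,\dots$ be the clusters of Lemma~\ref{lem:decomp}; they depend only on $G$ and $S$. The set $V^*=V\setminus\bigcup_iK_i$ contains no $\kappa$-good vertex. By Proposition~\ref{prop:sparse} with $\beta=1$, $G[V^*]$ is $L$-colorable except with probability at most $e^{-\ell/2}$. Fix such a coloring as a function of the lists on $V^*$.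

Color $K_1,K_2,\dots$ in turn, each time choosing the coloring as a function of the lists seen so far. When $K=K_i$ is treated, let $T_v$, $v\in K$, be $S_v$ minus the colors of the already colored neighbors of $v$. These neighbors lie outside $K$, so $|T_v|\ge(d_v+1)-(d_v-d_K(v))=d_K(v)+1$. The lists on $K$ are independent of the past, and $|K|\le n\le e^\ell$. By Proposition~\ref{prop:cluster}, applied conditionally on the past, the coloring extends to $K$ except with probability at most $|K|e^{-(1-\varepsilon/20)\ell}$. Since $\sum_i|K_i|\le n\le e^{\ell/(1+\varepsilon)}$ and $\frac1{1+\varepsilon}\le1-\frac\varepsilon2$ for $\varepsilon\le1$, the total failure probability is at most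
\[
e^{-\ell/2}+e^{(1-\varepsilon/2)\ell-(1-\varepsilon/20)\ell}=e^{-\ell/2}+e^{-9\varepsilon\ell/20}\le2e^{-9\varepsilon\ell/20}\le e^{-\varepsilon\ell/4}
\]
once $e^{\varepsilon\ell/5}\ge2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
Let $\ell_v=\min(\ell,|S_v|)=|L_v|$. Repeatedly delete a vertex $v$ whose current degree is less than $\ell_v$; this does not depend on the lists. Any coloring of the remaining graph $H$ extends to the deleted vertices in reverse order of deletion, since $v$ then has fewer than $|L_v|$ colored neighbors. If $H$ is empty we are done. Otherwise every vertex of $H$ has $d_H(v)\ge\ell_v$, and $|S_v|\ge d_v+1\ge d_H(v)+1>\ell_v$ forces $\ell_v=\ell$. Generate the lists on $H$ in two stages: choose independent uniform $(d_H(v)+1)$-subsets $S^\circ_v\subseteq S_v$, and then uniform $\ell$-subsets $L_v\subseteq S^\circ_v$. By symmetry these $L_v$ are independent uniform $\ell$-subsets of the $S_v$. Conditionally on $(S^\circ_v)$, Theorem~\ref{thm:main} applies to $H$, which has at most $n\le e^{\ell/(1+\varepsilon)}$ vertices.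
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sparse}]
Apply Proposition~\ref{prop:sparse} with $V^*=V$ and $\beta=\max(1,1/\gamma)$. We have $n\le e^{\ell/\gamma}\le e^{\beta\ell}$, and $\ell\ge\gamma\log n\to\infty$, so $\ell\ge\ell_2$ for large $n$ and $e^{-\beta\ell/2}\to0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GlockSudakov}
Glock and Sudakov, \emph{An average degree condition for independent transversals}, JCTB 154 (2022).

\bibitem{Hoeffding}
Hoeffding (1963).

\bibitem{KahnKenney}
Jeff Kahn and Charles Kenney, \emph{Asymptotics for Palette Sparsification from Variable Lists}, arXiv:2407.07928 (2024).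

\bibitem{KangKelly}
Kang and Kelly, \emph{Colorings, transversals, and local sparsity}, Random Structures Algorithms 61 (2022).

\end{thebibliography}
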